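# Computable structures that have a decidable presentation or not even a 1-decidable one

## 1. Unary predicates that contradict existential answers

We begin with a computable structure that we can build with bare hands. Let $(\varphi_e)_{e\in\omega}$ be the standard list of partial computable functions. The language has unary predicates $U_0,U_1,U_2,\dots$. Regard each $\varphi_e$ as a device that may answer, with $0$ or $1$, the questions "$\exists a\,U_k(a)$?". We build a structure $\mathcal A_*$ as follows. There are infinitely many points $c_0,c_1,\dots$ that lie in no $U_k$. For each $e$ we run $\varphi_e$ on the single question "$\exists a\,U_e(a)$?". If it halts with the answer "no", we put infinitely many new points into $U_e$. In all other cases $U_e$ stays empty.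

For instance, if $\varphi_e$ answers "no" to everything, then $U_e$ is infinite. If $\varphi_e$ answers "yes" to everything, or diverges everywhere, then $U_e$ is empty.

The set of points is c.e. and infinite, and for a given point we know at once which predicates it satisfies. Enumerating the points without repetition gives a computable copy with domain $\omega$. We shall use this remark often: an infinite c.e. domain with decidable relations is as good as a computable structure.

Suppose now that some copy $\mathcal D\cong\mathcal A_*$ came with an algorithm for existential formulas. Then some $\varphi_e$ answers all questions "$\exists a\,U_k(a)$?" correctly for $\mathcal D$. If $\varphi_e$ says "no" to $U_e$, then $U_e^{\mathcal A_*}\neq\emptyset$, so $U_e^{\mathcal D}\ne\emptyset$ and the answer was wrong. If it says "yes", then $U_e^{\mathcal A_*}=\emptyset$ and the answer was wrong again. So there is no such copy.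

The definitions behind this are the following.

**Definition.** A computable structure is *decidable* if there is an algorithm that, given a first-order formula $\varphi(\bar x)$ and a tuple $\bar a$, decides whether $\varphi(\bar a)$ holds. For $k\ge1$ it is *$k$-decidable* if this can be done for all $\Sigma_k$ formulas; thus 1-decidable means that the existential diagram is computable. A computable structure has a *decidable* (or *$k$-decidable*) *presentation* if it is isomorphic to a decidable (or $k$-decidable) computable structure.

So $\mathcal A_*$ has no 1-decidable presentation. Compare it with an infinite set on which all $U_k$ are empty, which is decidable. Can we build one structure $\mathcal A_m$ for each number $m$, uniformly, so that a given property of $m$ decides which of the two behaviors occurs?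

For simple properties this is easy.

*$S$ is $\Pi^0_1$.* Enumerate the complement of $S$. Build $\mathcal A_m$ as an infinite set with empty predicates, and start the construction of $\mathcal A_*$ only when $m$ is seen to leave $S$. If $m\in S$, then $\mathcal A_m$ is an infinite set with empty predicates. If $m\notin S$, then $\mathcal A_m$ has no 1-decidable presentation, by the argument above.

*$S$ is $\Sigma^0_1$.* Run the construction of $\mathcal A_*$, putting at each stage at most one new point into each of finitely many $U_e$, and stop putting points into predicates when $m$ enters $S$. If $m\notin S$, we have built $\mathcal A_*$. If $m\in S$, then only finitely many points, forming a set $F$, lie in any predicate. Each permutation of the complement of $F$ is an automorphism. So to decide whether $\exists y\,\psi(\bar a,y)$ holds, it suffices to test $\psi(\bar a,y)$ for $y$ in $F$, for $y$ in $\bar a$, and for one further point. Hence $\mathcal A_m$ is decidable.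

Both constructions use a stage at which we learn on which side $m$ is. The question of these notes is what happens for $\Sigma^1_1$ sets $S$, where no such stage is available.

## 2. The reduction between index sets

Fix an effective list of the diagrams of the (partial) computable structures, so that the $i$th computable structure is well defined. Let
$$I_{d\text{-pres}}=\{i\mid\text{the $i$th computable structure has a decidable presentation}\},$$
$$I_{k\text{-pres}}=\{i\mid\text{the $i$th computable structure has a $k$-decidable presentation}\},$$
and let $\overline{I_{k\text{-pres}}}$ be the complement of $I_{k\text{-pres}}$. For a fixed $k$, the notation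
$$(\Sigma^1_1,\Pi^1_1)\le_1(I_{d\text{-pres}},\overline{I_{k\text{-pres}}})$$
means: for every $\Sigma^1_1$ set $S\subseteq\omega$ there is a computable function $f$ such that for every $m$,

* if $m\in S$, then the $f(m)$th computable structure has a decidable presentation;
* if $m\notin S$, then the $f(m)$th computable structure has no $k$-decidable presentation.

The smaller $k$ is, the stronger the statement. The question comes from Matthew Harrison-Trainor, "There is no classification of the decidably presentable structures", arXiv:1702.06587 (2017). It is known that $I_{d\text{-pres}}$ is $\Sigma^1_1$-complete, and that $(\Sigma^1_1,\Pi^1_1)\le_1(I_{d\text{-pres}},\overline{I_{2\text{-pres}}})$. We ask whether $2$ can be replaced by $1$. The answer is yes: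
$$(\Sigma^1_1,\Pi^1_1)\le_1(I_{d\text{-pres}},\overline{I_{1\text{-pres}}}).$$

**Theorem A.** Let $\mathcal L_0=\{T,\mathrm{Nd},\mathrm{Rt}\}$ with $T$ binary and $\mathrm{Nd},\mathrm{Rt}$ unary. For every $\Sigma^1_1$ set $S$ there are uniformly computable $\mathcal L_0$-structures $\mathcal A^{\mathrm{fin}}_m$ and uniformly decidable $\mathcal L_0$-structures $\mathcal B^{\mathrm{fin}}_m$ such that

* $m\in S\Rightarrow\mathcal A^{\mathrm{fin}}_m\cong\mathcal B^{\mathrm{fin}}_m$, so $\mathcal A^{\mathrm{fin}}_m$ has a decidable presentation;
* $m\notin S\Rightarrow\mathcal A^{\mathrm{fin}}_m$ has no 1-decidable presentation.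

Letting $f(m)$ be an index of $\mathcal A^{\mathrm{fin}}_m$ (made one-one by padding) answers the question. Here and below "uniformly" means effectively in all indices.

Until Section 11 we work in the auxiliary language $\mathcal L=\{U_e:e\in\omega\}\cup\{R_n:n\in\omega\}$, with $U_e$ unary and $R_n$ binary. The structures will be forests: each node either lies in exactly one $U_e$ and has no predecessor, or has exactly one predecessor, by exactly one label $n$.

**Definition.** We regard $\varphi_e$ as answering ($0/1$) the questions "$R_n(a,b)$?", "$U_k(a)$?", "$\exists b\,R_n(a,b)$?", "$\exists a\,U_k(a)$?"; other outputs count as divergence. Call $e$ *good, with structure $\mathcal D$*, if $\mathcal D$ is an $\mathcal L$-structure with domain $\omega$ and $\varphi_e$ answers all these questions, correctly for $\mathcal D$.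

For example, if $\mathcal D$ is an infinite set with all relations empty, then any $\varphi_e$ that answers "no" to everything is good with structure $\mathcal D$. We shall build $\mathcal A$ so that, on one side, no good $e$ has a structure isomorphic to $\mathcal A$. The component $U_e$ of $\mathcal A$ is reserved for the opponent $\varphi_e$.

## 3. Forests of depth one and the missing pattern

In Section 1 the trace of the diagonalization is the set $\{e:U_e\neq\emptyset\}$, which a single existential sentence can read off. On the side $m\in S$ the structure has to be isomorphic to a decidable $\mathcal B$ that knows nothing about the opponents. So the diagonalization must leave a trace on one side and none on the other. We make the trace harder to see by moving it one level down.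

Let $\mathcal B_1$ be the forest in which every $U_e$ contains, for each finite set $P\subseteq\omega$, infinitely many roots of *pattern* $P$: a root $a$ of pattern $P$ has infinitely many $R_i$-successors for $i\in P$ and none for $i\notin P$. Successors have no successors. We want a computable forest $\mathcal A_1$ with roots of finite patterns that is not isomorphic to the structure of any good $e$.

Fix $e$. If $\varphi_e$ says that $U_e$ is empty, any root in $U_e$ refutes it. If it says that $U_e$ is nonempty, search with $\varphi_e$ for the first $k$ that it puts into $U_e$. Let $q(i)$ be its answer to "$\exists b\,R_i(k,b)$?". If $e$ is good, then $\{i:q(i)=1\}$ is the true pattern of $k$, and it suffices that *no root in our $U_e$ has the pattern of $k$*.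

**A first plan.** For each finite set $f$ have roots $a_f$ that start with pattern $f$, and change them as soon as we know that $k$ has pattern $f$. This plan stops working right here: "$k$ has pattern $f$" says that $q(i)=1\Leftrightarrow i\in f$ for *all* $i$, so it is confirmed at no finite stage. If $k$ does have pattern $f$, the root $a_f$ never changes and has exactly the pattern that it should avoid.

**The repair.** Spread $f$ over infinitely many roots $(f,w)$, $w\in\omega$, each looking at one conjunct only. The root $(f,w)$ starts with pattern $f$ and waits for $q(w)$. If $q(w)$ *disagrees* with $f$ at $w$, or is never computed, it keeps the pattern $f$. If it *agrees*, the root goes to the coordinate $j=1+\max(\{0\}\cup f)\notin f$ and acquires infinitely many $R_j$-successors iff $q(j)=0$. Take infinitely many copies of each $(f,w)$. Suppose $e$ is good and $U_e^{\mathcal D}\neq\emptyset$.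

* No root $(f,w)$ has the pattern of $k$. In the case of disagreement its pattern is $f$, which differs from the pattern of $k$ at $w$. In the case of agreement it differs from the pattern of $k$ at $j$.
* Each finite set $f$ other than the pattern of $k$ occurs as a pattern, because there is a $w$ at which $q$ disagrees with $f$.

So all finite patterns occur, except exactly the pattern of $k$ if that is finite. This rules out every good $e$, but the trace is still visible. Indeed, $\mathcal B_1$ is the structure of a good $e$, since its patterns are given outright. For this $e$ the component $U_e$ of $\mathcal A_1$ omits a pattern that occurs in the component $U_e$ of $\mathcal B_1$, so $\mathcal A_1\not\cong\mathcal B_1$.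

**One level up.** A node at the next level has, for each coordinate $x$, a set of depth-one nodes below it, described by a finite set of missing patterns. That the opponent's $k$ realizes such a description $f$ now means: for all $x$, each $R_x$-successor of $k$ has an allowed pattern, and each allowed pattern occurs. This has the form $\bigwedge_w\bigvee_v t_{w,v}$ with statements $t_{w,v}$ that are themselves not decidable. The root $(f,w)$ has to act if $\bigvee_vt_{w,v}$ is true, without ever learning it. The idea is to delegate: *each possible witness $v$ gets its own coordinate*. There we put a lower-level set that looks like the default if $t_{w,v}$ is false, and that differs from the opponent's set at this coordinate below $k$ if $t_{w,v}$ is true. Only finitely many coordinates may become non-default, so we need *unique witnesses*. For this we must express "$t_{w,v'}$ fails" without raising the rank of $t_{w,v'}$.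

Now let the levels be the elements of a linear order $L$. When $L$ is well-ordered, the recursion can be unwound and the diagonalization works. When $L$ is not well-ordered, some $w$ delegates every witness to ill-founded levels, and there nothing is visible. This is what makes $\mathcal A\cong\mathcal B$.

## 4. Linear orders and their well-founded part

Two textbook facts supply the order. For a $\Sigma^1_1$ set $S$ there are uniformly computable nonempty trees $T_m$ such that $m\in S$ iff $T_m$ has an infinite path. In the Kleene–Brouwer order $KB(T)$, $\sigma$ precedes $\tau$ if $\sigma$ properly extends $\tau$, or if $\sigma(i)<\tau(i)$ at the first difference; $KB(T)$ is well-ordered iff $T$ has no infinite path. For example, for $T=\{\emptyset,(0),(1)\}$ the order is $(0),(1),\emptyset$. For $T$ consisting of all finite sequences of zeros it is a descending sequence.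

Let $L_m=1+KB(T_m)+1$. Then $L_m$ is well-ordered iff $m\notin S$. From now on fix a computable linear order $L$ with domain $\subseteq\omega$, whose least element is the number $0$ and whose greatest element is $\lambda\neq0$. Everything below is uniform in $L$. Elements of $L$ are called *sorts*.

**Definition.** $W=\{\alpha\in L:\{\gamma:\gamma\le\alpha\}\text{ is well-ordered}\}$. This is a well-ordered initial segment containing $0$.

If $L$ is well-ordered, then $W=L$. If $L$ is not well-ordered, then $\lambda\notin W$. Moreover, $L\setminus W$ then has *no least element*, since a least element would have all its predecessors in $W$ and so would itself lie in $W$. Example: for $L=\omega+\omega^*$, $W$ is the part $\omega$, and the rest is the descending part $\omega^*$.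

## 5. Codes for nodes and for sets of nodes

We now describe the "patterns" of all sorts as finite objects. Fix a computable injective pairing $\langle\gamma,i\rangle\in\omega$ with $\langle0,0\rangle=0$. Let $X_\beta=\{(\gamma,i):\gamma<\beta,\ i\in\omega\}$; its elements are *coordinates*. For $x=(\gamma,i)$, of sort $\gamma$, put $\langle x\rangle=\langle\gamma,i\rangle$ and $R_x=R_{\langle x\rangle}$.

**Definition (codes).** By recursion on the size of hereditarily finite objects:

* $C_\alpha$ is the set of finite subsets of $F_\alpha$.
* $F_\beta$ is the set of finite functions $f$ with $\mathrm{dom}f\subseteq X_\beta$ and $f(\gamma,i)\in C_\gamma\setminus\{\mathrm{dft}_\gamma\}$. Here $\mathrm{dft}_\gamma=\emptyset$ for $\gamma>0$, and $\mathrm{dft}_0=F_0=\{\varepsilon\}$ with $\varepsilon$ the empty function.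

For $x\in X_\beta\setminus\mathrm{dom}f$ of sort $\gamma$ we put $f(x)=\mathrm{dft}_\gamma$, the *default*. Thus $f=f'$ iff $f(x)=f'(x)$ for all $x\in X_\beta$, and $F_\beta$ consists of all functions on $X_\beta$ with values in the appropriate $C_\gamma$ and only finitely many non-default values.

The intended meaning: $G\in C_\alpha$ describes a set of nodes in which exactly the codes in $F_\alpha\setminus G$ occur, each infinitely often. So $G$ lists what is *missing*. In particular $C_0=\{\emptyset,\{\varepsilon\}\}$, with $\emptyset$ meaning "infinitely many points" and $\{\varepsilon\}$ meaning "empty". At sort $0$ the default is "empty"; at positive sorts the default is "everything occurs".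

*Example.* Let $L$ begin $0<1<2$. An element of $F_1$ is a finite set of coordinates $(0,i)$, each with value $\emptyset$, that is, a finite pattern $P\subseteq\omega$ as in Section 3. An element of $C_1$ is a finite set of missing patterns. The function $f\in F_2$ with domain $\{(0,3),(1,5)\}$, $f(0,3)=\emptyset$ and $f(1,5)=\{\varepsilon\}$, describes a node with infinitely many $R_{(0,3)}$-successors, with no other successors of sort $0$, whose $R_{(1,5)}$-successors have exactly the nonempty finite patterns, and whose $R_{(1,i)}$-successors, $i\ne5$, have all finite patterns.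

Membership in $F_\beta$ and in $C_\alpha$ is decidable. For $\beta>0$ the set $F_\beta$ is infinite (use values $\emptyset$ at coordinates $(0,i)$), so $F_\beta\setminus G\neq\emptyset$ for each $G\in C_\beta$.

## 6. Pointers and infinitary terms over a candidate

Fix $e$. In this section and the next one, evaluation and truth are relative to $e$. We need names for elements and sets of the opponent's structure, and a language for statements about them. Finite objects are coded by natural numbers, so that, for example, "$w=(x,1,b)$" makes sense for $w\in\omega$.

**Definition (pointers).** *Set pointers* are $[k]$ ($k\in\omega$) and $(p,x)$ with $p$ a pointer and $x$ a coordinate. *Pointers* are the numerals $b\in\omega$ and $\mathrm{first}(d)$ with $d$ a set pointer. Here $[k]$ stands for $U_k$, and $(p,x)$ for $\{b:R_x(\mathrm{val}(p),b)\}$. To evaluate $\mathrm{first}(d)$, first evaluate the pointer in $d$ (if any), then ask $\varphi_e$ whether $d$ is nonempty. If "no", the value is $0$. If "yes", ask about membership of $0,1,2,\dots$ in $d$ in turn until the first answer "yes"; this is the value. The evaluation may diverge.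

*Example.* $\mathrm{first}(\mathrm{first}([e]),x)$ names the least $R_x$-successor of the least element of $U_e$.

If $e$ is good, all pointers have values, and $\mathrm{first}(d)$ is the least element of the set denoted by $d$, or $0$ if that set is empty. *Basic facts* are $R_x(p,q)$ and $E(d)$ ("$d\neq\emptyset$"). They are evaluated by evaluating the pointers and asking $\varphi_e$.

**Definition (terms).** Terms have a *rank* in $L$. A term $t$ of rank $>0$ has subterms $t_{w,v}$ ($w,v\in\omega$) with $\mathrm{rk}(t_{w,v})<\mathrm{rk}(t)$ and is read as $\bigwedge_w\bigvee_vt_{w,v}$.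

1. *Rank $0$*: finite Boolean combinations of basic facts and $\top,\bot$. To find $\mathrm{eval}(t)\in\{0,1,\uparrow\}$, first compute all basic facts in $t$. If one of them diverges, $\mathrm{eval}(t)=\uparrow$.
2. $I(p,\beta,f)$, $f\in F_\beta$ ("$p$ realizes $f$"). $I(p,0,\varepsilon)$ is $\top$. For $\beta>0$ the rank is $\beta$, and the subterms are:
   * for $w=(x,1,b)$ with $x\in X_\beta$ of sort $\gamma$ and $b\in\omega$: the $t_{w,v}$ are $\neg R_x(p,b)$ and all $I(b,\gamma,g)$, $g\in F_\gamma\setminus f(x)$ (unused $v$: $\bot$);
   * for $w=(x,2,g)$ with $x\in X_\beta$ of sort $\gamma$ and $g\in F_\gamma\setminus f(x)$: $t_{w,b}=R_x(p,b)\wedge I(b,\gamma,g)$ for every $b\in\omega$;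
   * for all other $w$: $t_{w,v}=\top$.
3. For $\mathrm{rk}(t)>0$: the term $O(t,w)$ of rank $\mathrm{rk}(t)$ with $O(t,w)_{w',v}=t_{w,v}$; it means $\bigvee_vt_{w,v}$. Also the term $N(t,w)$ of rank $\mathrm{rk}(t)$; it means $\bigwedge_v\neg t_{w,v}$. Its subterms are $N(t,w)_{v,w_1}=N(t_{w,v},w_1)$ if $\mathrm{rk}(t_{w,v})>0$, and $N(t,w)_{v,w_1}=\neg t_{w,v}$ if $\mathrm{rk}(t_{w,v})=0$.
4. Finite conjunctions $t^1\wedge\dots\wedge t^k$ of rank $\max_j\mathrm{rk}(t^j)$. If all ranks are $0$, this is a rank-$0$ Boolean combination. If the rank is $>0$, the subterm at $w=(j,w')$ ($1\le j\le k$) and $v$ is $t^j_{w',v}$ if $\mathrm{rk}(t^j)>0$, and $t^j$ if $\mathrm{rk}(t^j)=0$. For other $w$ it is $\top$.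

The clauses for $I$ say exactly what Section 3 asked for: by $(x,1,b)$ each $R_x$-successor $b$ realizes some allowed code, and by $(x,2,g)$ each allowed code is realized by some $R_x$-successor. The clause for $N$ comes from $\neg t_{w,v}\equiv\bigvee_{w_1}\bigwedge_{v_1}\neg(t_{w,v})_{w_1,v_1}$. This is how a negation is expressed *without raising the rank*.

*Example.* Let $f\in F_1$ be a pattern $P$. Then $I(p,1,f)$ says: for $i\notin P$, each $b$ satisfies $\neg R_{(0,i)}(p,b)$, because $F_0\setminus f(0,i)=\emptyset$; for $i\in P$, some $b$ satisfies $R_{(0,i)}(p,b)\wedge\top$. All its subterms have rank $0$.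

Terms are finite objects. Their ranks and subterms are computed by structural recursion, independently of $e$.

**Definition (truth).** For terms of rank in $W$, by recursion on the rank: a rank-$0$ term is *true* iff $\mathrm{eval}(t)=1$; a term of positive rank is *true* iff $\forall w\,\exists v\,(t_{w,v}\text{ is true})$.

Truth is not meant to be computable; it is used only in the verification. Directly from the definition, a conjunction is true iff all its conjuncts are. (In rank $0$: the conjunction has value $1$ iff all basic facts converge and each conjunct has value $1$.) Also, $O(t,w)$ is true iff some $t_{w,v}$ is true. If $e$ is good, each rank-$0$ term has a value in $\{0,1\}$. Moreover, for good $e$ the truth of $I(p,\beta,f)$ depends only on $\mathrm{val}(p)$, because $p$ enters its subterms only through the basic facts $R_x(p,b)$.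

## 7. Negation and unique witnesses

The next lemma says that $N(t,w)$ behaves like the negation of $O(t,w)$: they exclude each other for all opponents, and they exhaust the cases for good ones.

**Lemma 1.** Let $0<\mathrm{rk}(t)\in W$. (a) $N(t,w)$ and $O(t,w)$ are not both true. (b) If $e$ is good, at least one of them is true.

*Proof.* We use induction on $\mathrm{rk}(t)$.

(a) Suppose $N(t,w)$ and $O(t,w)$ are true, and take $v$ with $t_{w,v}$ true. If $\mathrm{rk}(t_{w,v})=0$, truth of $N(t,w)$ gives $\mathrm{eval}(\neg t_{w,v})=1=\mathrm{eval}(t_{w,v})$, which is impossible. Otherwise truth of $N(t,w)$ at its index $v$ gives a $w_1$ with $N(t_{w,v},w_1)$ true, while truth of $t_{w,v}$ makes $O(t_{w,v},w_1)$ true. This contradicts the induction hypothesis for $t_{w,v}$.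

(b) Suppose $O(t,w)$ is not true, so no $t_{w,v}$ is true. Consider any $v$. If $\mathrm{rk}(t_{w,v})=0$, then, as $e$ is good, $\mathrm{eval}(t_{w,v})=0$ and $\neg t_{w,v}$ is true. Otherwise, as $t_{w,v}$ is not true, there is $w_1$ with $O(t_{w,v},w_1)$ not true, and $N(t_{w,v},w_1)$ is true by the induction hypothesis. So for each $v$ some $N(t,w)_{v,w_1}$ is true, that is, $N(t,w)$ is true. $\square$

We want to say "$v$ is the first true disjunct of $\bigvee_vt_{w,v}$" by a term of rank below $\mathrm{rk}(t)$. For each $v'<v$ of positive rank, the witness must also name the first conjunct at which $t_{w,v'}$ fails.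

**Definition.** Let $\mathrm{rk}(t)>0$. Call $s=(v,(w_{v'})_{v'<v})$ *admissible* (for $t,w$) if $w_{v'}=0$ whenever $\mathrm{rk}(t_{w,v'})=0$. Let $\mathrm{Wit}(t,w,s)$ be the conjunction of $t_{w,v}$ and, for each $v'<v$:

* $\neg t_{w,v'}$ if $\mathrm{rk}(t_{w,v'})=0$;
* otherwise $N(t_{w,v'},w_{v'})$ and all $O(t_{w,v'},u)$ with $u<w_{v'}$.

Its rank is $\max_{v'\le v}\mathrm{rk}(t_{w,v'})<\mathrm{rk}(t)$.

*Example.* If $t_{w,0},t_{w,1},t_{w,2}$ have rank $0$, then $s=(2,(0,0))$ is admissible, with the term $t_{w,2}\wedge\neg t_{w,0}\wedge\neg t_{w,1}$. If $t_{w,0}$ has positive rank, then $s=(1,(5))$ gives $t_{w,1}\wedge N(t_{w,0},5)\wedge\bigwedge_{u<5}O(t_{w,0},u)$: "$t_{w,1}$ holds, and the first conjunct at which $t_{w,0}$ fails is the one with index $5$".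

**Lemma 2.** Fix $t,w$ with $\mathrm{rk}(t)>0$ (not necessarily in $W$).
(a) If $\mathrm{rk}(\mathrm{Wit}(t,w,s))\in W$ and $\mathrm{Wit}(t,w,s)$ is true, then $t_{w,v}$ is true, where $v$ is the first entry of $s$.
(b) At most one admissible $s$ with $\mathrm{rk}(\mathrm{Wit}(t,w,s))\in W$ has $\mathrm{Wit}(t,w,s)$ true.
(c) If $e$ is good, $\mathrm{rk}(t)\in W$ and some $t_{w,v}$ is true, then $\mathrm{Wit}(t,w,s)$ is true for some admissible $s$.

*Proof.* (a) $t_{w,v}$ is a conjunct.

(b) Let $s^1\neq s^2$ both be as described, with true terms, and with first entries $v^1,v^2$. All terms below are of rank in $W$, since they are conjuncts of terms of rank in $W$ and $W$ is an initial segment. Suppose $v^1<v^2$. Then $t_{w,v^1}$ is true by (a). If it has rank $0$, then $s^2$ makes $\neg t_{w,v^1}$ true, which is impossible. Otherwise $s^2$ makes some $N(t_{w,v^1},w')$ true, and truth of $t_{w,v^1}$ makes $O(t_{w,v^1},w')$ true, contradicting Lemma 1(a). The case $v^2<v^1$ is symmetric. Suppose $v^1=v^2$. Then, for some $v'$, say $w^1_{v'}<w^2_{v'}$. By admissibility $\mathrm{rk}(t_{w,v'})>0$. Now $s^1$ makes $N(t_{w,v'},w^1_{v'})$ true, and $s^2$ makes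 $O(t_{w,v'},w^1_{v'})$ true, contradicting Lemma 1(a).

(c) Take $v$ least with $t_{w,v}$ true. For $v'<v$ of rank $0$, $\neg t_{w,v'}$ is true since $e$ is good; put $w_{v'}=0$. For $v'<v$ of positive rank, $t_{w,v'}$ is not true, so there is a least $w_{v'}$ with $O(t_{w,v'},w_{v'})$ not true. By Lemma 1(b), $N(t_{w,v'},w_{v'})$ is true. So $\mathrm{Wit}(t,w,s)$ is true for $s=(v,(w_{v'})_{v'<v})$. $\square$

Parts (a), (b) and the next lemma hold for all $e$, good or not. This matters: the component of a bad opponent must also have finite codes.

**Lemma 3.** If $\alpha\in W$ and $I(p,\alpha,f)$, $I(p,\alpha,f')$ are true, then $f=f'$.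

*Proof.* Induction on $\alpha$; trivial for $\alpha=0$. Let $x\in X_\alpha$ have sort $\gamma$, and let $g\in F_\gamma\setminus f(x)$. By the index $w=(x,2,g)$ for $f$ there is $b$ with $R_x(p,b)\wedge I(b,\gamma,g)$ true. Then $\neg R_x(p,b)$ is not true. So, by the index $w=(x,1,b)$ for $f'$, some $g'\in F_\gamma\setminus f'(x)$ has $I(b,\gamma,g')$ true. By the induction hypothesis $g=g'$. Thus $F_\gamma\setminus f(x)\subseteq F_\gamma\setminus f'(x)$, and the converse follows by symmetry. So $f(x)=f'(x)$ for all $x\in X_\alpha$. $\square$

## 8. The forests $\mathcal A$ and $\mathcal B$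

Nodes carry *element descriptors*, and the sets of successors of a node carry *set descriptors*.

**Definition (descriptors).** *Set descriptors of sort $\alpha$*: $M(\alpha,G)$ with $G\in C_\alpha$; and $V(\alpha,d,t)$ with $d$ a set pointer and $\mathrm{rk}(t)\le\alpha$. *Element descriptors of sort $\beta$*: $(\beta,f)$ with $f\in F_\beta$; and, for $\beta>0$, $(\beta,d,t,f,w)$ with $d$ a set pointer, $\mathrm{rk}(t)\le\beta$, $f\in F_\beta$, $w\in\omega$.

$M(\alpha,G)$ is the plain set with missing codes $G$. $V(\alpha,d,t)$ is the diagonalizing set; its task is: *if $t$ is true, differ from the opponent's set $d$; if $t$ is not true, look like the default*.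

**Elements of sets** (relative to $e$).

* $M(\alpha,G)$ has the elements $(\alpha,g)$, $g\in F_\alpha\setminus G$, infinitely many copies of each.
* $V(\alpha,d,t)$ with $\alpha>0$ has the elements $(\alpha,d,t,f,w)$ for all $f\in F_\alpha$ and $w\in\omega$, infinitely many copies of each.
* $V(0,d,t)$ has infinitely many copies of $(0,\varepsilon)$ if $\mathrm{eval}(t)=1$ and $\mathrm{eval}(E(d))=0$. Otherwise (including divergence) it is empty.

The last clause with $d=[e]$, $t=\top$ is exactly the set $U_e$ of Section 1.

**The sets $a[x]$** of an element $a$ of sort $\beta$, for $x\in X_\beta$.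

* $(\beta,f)[x]=M(\gamma,f(x))$ for $x$ of sort $\gamma$.
* Let $u=(\beta,d,t,f,w)$. Put $K=\mathrm{first}(d)$, a pointer, and
$$t^f:=E(d)\wedge I(K,\beta,f)\wedge t,\qquad\text{a term of rank }\beta. \tag{1}$$
Let $m_f=\max(\{0\}\cup\{i:\exists\gamma\,(\gamma,i)\in\mathrm{dom}f\})$. For each admissible $s$ for $t^f,w$ (coded as a natural number) let $\gamma_s=\mathrm{rk}(\mathrm{Wit}(t^f,w,s))<\beta$ and
$$x_s=(\gamma_s,\,s+1+m_f). \tag{2}$$
The $x_s$ are distinct members of $X_\beta\setminus\mathrm{dom}f$, and $\{x_s\}$ is decidable: from $(\gamma,i)$ we get $s=i-1-m_f$, and we check that $s$ is admissible and $\gamma_s=\gamma$. Put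
$$u[x_s]=V(\gamma_s,(K,x_s),\mathrm{Wit}(t^f,w,s)), \tag{3}$$
and $u[x]=M(\gamma,f(x))$ for all other $x\in X_\beta$ ($\gamma$ the sort of $x$).

*Example.* Let $u=(1,[e],\top,f,w)$, where $1$ is the second element of $L$, and let $f(x)=\emptyset$ for $x=(0,i)$. Let $w=(2,(x,2,\varepsilon))$; this selects the conjunct $I(K,1,f)$ of $t^f$ and its index $(x,2,\varepsilon)$. Then $t^f_{w,b}=R_x(K,b)\wedge\top$ has rank $0$. The admissible $s$ are $(v,(0,\dots,0))$, and $\mathrm{Wit}(t^f,w,s)$ says that $v$ is the least $R_x$-successor of $K$. The set $u[x_s]$ is infinite iff $\varphi_e$ confirms this and says that $K$ has no $R_{x_s}$-successors. This is the root $(f,w)$ of Section 3, with the waiting replaced by a search for a witness.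

**The structures.** $\mathcal A$ is the forest in which $U_e^{\mathcal A}$ consists of the elements of $V(\lambda,[e],\top)$. A node $a$ of sort $\beta$ has, for each $x\in X_\beta$, the elements of $a[x]$ as its $R_x$-successors. There are no other relations. In the part of $\mathcal A$ hanging from $U_e^{\mathcal A}$ everything, including $\mathrm{eval}$ and truth, is relative to this $e$. $\mathcal B$ is defined in the same way, with $U_e^{\mathcal B}$ consisting of the elements of $M(\lambda,\emptyset)$.

Nodes are finite sequences recording the whole path: the index $e$, labels, descriptors and copy numbers. So each node lies in exactly one $U_e$ and has no predecessor, or has exactly one predecessor by exactly one label. We call $e$, or the $n$ with $R_n(a,b)$, the *incoming label* of the node. The depth of each node is finite.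

The set of nodes of $\mathcal A$ is c.e. (only the elements of sets $V(0,d,t)$ have to be waited for) and infinite, and the relations between nodes are decidable. So $\mathcal A$ is computable, uniformly in $L$. In $\mathcal B$ all element descriptors have the form $(\beta,f)$, and the set of nodes is decidable.

## 9. Well-ordered $L$: no good candidate is isomorphic to $\mathcal A$

First we compute which codes really occur at sorts in $W$, for arbitrary $L$.

**Definition.** Fix $e$. For sorts $\alpha\in W$ define by recursion: $\mathrm{cod}(M(\alpha,G))=G$; $\mathrm{cod}(\alpha,g)=g$; for $u=(\alpha,d,t,f,w)$, $\mathrm{cod}(u)$ is the function $x\mapsto\mathrm{cod}(u[x])$ on $X_\alpha$; and $\mathrm{cod}(V(\alpha,d,t))=F_\alpha\setminus\{\mathrm{cod}(u):u\text{ an element of }V(\alpha,d,t)\}$.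

The next lemma checks that these are codes in the sense of Section 5, and that a diagonalizing set whose hypothesis $t$ fails is invisible.

**Lemma 4 (any $e$).** Let $\alpha\in W$ and $\mathrm{rk}(t)\le\alpha$. Every element $u$ of $V(\alpha,d,t)$ has $\mathrm{cod}(u)\in F_\alpha$; $\mathrm{cod}(V(\alpha,d,t))\in C_\alpha$; and if $t$ is not true, then $\mathrm{cod}(V(\alpha,d,t))=\mathrm{dft}_\alpha$.

*Proof.* Induction on $\alpha$. For $\alpha=0$, all elements are $(0,\varepsilon)$ with code $\varepsilon\in F_0$, and the code of the set is $\emptyset$ or $\{\varepsilon\}$. If $t$ is not true, then $\mathrm{eval}(t)\neq1$, the set is empty, and its code is $\{\varepsilon\}=\mathrm{dft}_0$.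

Let $\alpha>0$ and $u=(\alpha,d,t,f,w)$. By the induction hypothesis, $\mathrm{cod}(u[x_s])\in C_{\gamma_s}$, and it equals $\mathrm{dft}_{\gamma_s}=f(x_s)$ unless $\mathrm{Wit}(t^f,w,s)$ is true. By Lemma 2(b) this happens for at most one $s$. At all other $x$ we have $\mathrm{cod}(u[x])=f(x)$. So $\mathrm{cod}(u)\in F_\alpha$, and it differs from $f$ in at most one place.

Which $f\in F_\alpha$ can be missing? If $t^f$ is not true, there is $w$ such that no $t^f_{w,v}$ is true. By Lemma 2(a) no $\mathrm{Wit}(t^f,w,s)$ is true, so $(\alpha,d,t,f,w)$ has code $f$, and $f$ is not missing. If $t^f$ is true, then so are $I(K,\alpha,f)$ and $t$. By Lemma 3 this happens for at most one $f$, and for none if $t$ is not true. So $\mathrm{cod}(V(\alpha,d,t))$ has at most one element, and it is $\emptyset=\mathrm{dft}_\alpha$ if $t$ is not true. $\square$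

Now we compare with the opponent's structure.

**Definition.** Let $e$ be good with structure $\mathcal D$, $\alpha\in W$, $b\in\omega$ and $g\in F_\alpha$. Write $b\Vdash_\alpha g$ if $I(b,\alpha,g)$ is true. A set $Z\subseteq\omega$ *matches* $G\in C_\alpha$ if
$$\forall b\in Z\ \exists g\in F_\alpha\setminus G\ (b\Vdash_\alpha g)\quad\text{and}\quad\forall g\in F_\alpha\setminus G\ \exists b\in Z\ (b\Vdash_\alpha g).$$

By the definition of $I$,
$$a\Vdash_\beta g\iff\text{for all }x\in X_\beta\text{ the set }\{b:R_x(a,b)\}\text{ matches }g(x). \tag{4}$$

For example, every $b$ satisfies $b\Vdash_0\varepsilon$. So $Z$ matches $\emptyset\in C_0$ iff $Z\neq\emptyset$, and $Z$ matches $\{\varepsilon\}$ iff $Z=\emptyset$.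

**Lemma 5 (good $e$).** Let $\alpha\in W$, $\mathrm{rk}(t)\le\alpha$, and let $t$ be true. Then the set $Z\subseteq\mathcal D$ denoted by $d$ does not match $\mathrm{cod}(V(\alpha,d,t))$.

*Proof.* Induction on $\alpha$, for all $d$ and $t$ simultaneously.

Let $\alpha=0$. If $Z=\emptyset$, then $\mathrm{eval}(E(d))=0$ and $\mathrm{eval}(t)=1$, so $V(0,d,t)$ is infinite with code $\emptyset$, and $Z$ does not match $\emptyset$. If $Z\neq\emptyset$, then $V(0,d,t)$ is empty with code $\{\varepsilon\}$, and $Z$ does not match $\{\varepsilon\}$.

Let $\alpha>0$ and put $G=\mathrm{cod}(V(\alpha,d,t))$. Since $G$ is finite, $F_\alpha\setminus G\neq\emptyset$, so $Z=\emptyset$ does not match $G$. Let $Z\neq\emptyset$, and let $k=\mathrm{val}(K)\in Z$, where $K=\mathrm{first}(d)$. Suppose that $Z$ matches $G$. Then $k\Vdash_\alpha g$ for some $g\in F_\alpha\setminus G$. By the definition of $G$, $g=\mathrm{cod}(u)$ for some element $u=(\alpha,d,t,f,w)$.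

*Case 1: $\mathrm{Wit}(t^f,w,s)$ is true for some admissible $s$.* By the induction hypothesis, applied to the set (3) of sort $\gamma_s<\alpha$, the set $\{b:R_{x_s}(k,b)\}$ denoted by $(K,x_s)$ does not match $\mathrm{cod}(u[x_s])=g(x_s)$. By (4) this contradicts $k\Vdash_\alpha g$.

*Case 2: no $\mathrm{Wit}(t^f,w,s)$ is true.* By Lemma 4 all $\mathrm{cod}(u[x_s])$ are default, so $g=\mathrm{cod}(u)=f$. By Lemma 2(c) no $t^f_{w,v}$ is true, so $t^f$ is not true. Since $Z\ne\emptyset$, $E(d)$ is true, and $t$ is true by hypothesis. By (1), $I(K,\alpha,f)$ is not true. As its truth depends only on $\mathrm{val}(K)=k$, $I(k,\alpha,f)$ is not true. This contradicts $k\Vdash_\alpha g=f$. $\square$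

**Proposition 1.** If $L$ is well-ordered, there is no good $e$ whose structure $\mathcal D$ is isomorphic to $\mathcal A$.

*Proof.* Now $W=L$. Suppose $h:\mathcal A\cong\mathcal D$, where $\mathcal D$ is the structure of the good index $e$.

**Step 1: the isomorphism respects codes.** We claim that if $a$ is a node of $\mathcal A$ of sort $\beta$ with code $g$, computed relative to the index of its own component, then $h(a)\Vdash_\beta g$, relative to $e$. We use induction on $\beta$. Let $x\in X_\beta$ have sort $\gamma$. The $R_x$-successors of $h(a)$ are the $h(a')$ with $a'$ an element of $a[x]$. By the definition of $\mathrm{cod}$ and Lemma 4, the codes of these $a'$ are exactly the members of $F_\gamma\setminus\mathrm{cod}(a[x])=F_\gamma\setminus g(x)$. By the induction hypothesis $h(a')\Vdash_\gamma\mathrm{cod}(a')$ for all of them. So the set of $R_x$-successors of $h(a)$ matches $g(x)$. By (4), $h(a)\Vdash_\beta g$.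

**Step 2: the component $U_e$ gives a contradiction.** The codes of the nodes in $U_e^{\mathcal A}$, computed relative to $e$, are exactly the members of $F_\lambda\setminus\mathrm{cod}(V(\lambda,[e],\top))$. By Step 1, $U_e^{\mathcal D}=h[U_e^{\mathcal A}]$ matches $\mathrm{cod}(V(\lambda,[e],\top))$. This contradicts Lemma 5 with $\alpha=\lambda$, $d=[e]$, $t=\top$. $\square$

## 10. Ill-founded $L$: the forests $\mathcal A$ and $\mathcal B$ are isomorphic

**Proposition 2.** If $L$ is not well-ordered, then $\mathcal A\cong\mathcal B$.

At sorts outside $W$ there are no codes, but we can still read off the coordinates with sorts in $W$.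

**Definition.** For an element descriptor $a$ of sort $\beta\notin W$ (relative to a given $e$), its *$W$-pattern* is the function $x\mapsto\mathrm{cod}(a[x])$ on those $x\in X_\beta$ whose sort is in $W$.

For instance, the $W$-pattern of $(\beta,f)$ is the restriction of $f$ to the coordinates with sorts in $W$. In general the values at $x$ of sort $\gamma$ lie in $C_\gamma$, by Lemma 4, and only finitely many are non-default. For $(\beta,f)$ this is clear. For $(\beta,d,t,f,w)$, the value at $x_s$ with $\gamma_s\in W$ is default unless $\mathrm{Wit}(t^f,w,s)$ is true (Lemma 4), and this happens for at most one $s$ with $\gamma_s\in W$ (Lemma 2(b), which does not require $\mathrm{rk}(t^f)\in W$). So the $W$-pattern differs from the restriction of $f$ in at most one place. Thus $W$-patterns correspond to those $\pi\in F_\beta$ for which all sorts in $\mathrm{dom}\,\pi$ are in $W$.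

The next lemma says that every possible pattern occurs. This is the place where descents in $L$ hide the diagonalization.

**Lemma 6.** Let $Z$ be a set descriptor of sort $\alpha\notin W$, and let $\pi\in F_\alpha$ have all sorts in $\mathrm{dom}\,\pi$ in $W$. Then infinitely many elements of $Z$ have the $W$-pattern given by $\pi$.

*Proof.* Since $L\setminus W$ has no least element, there is $\alpha'<\alpha$ with $\alpha'\notin W$. Note that $\alpha'>0$.

Let $Z=M(\alpha,G)$. Infinitely many $f\in F_\alpha$ extend $\pi$ by non-default values at coordinates of sort $\alpha'$, and all but finitely many of them lie outside $G$. The corresponding elements $(\alpha,f)$ have $W$-pattern $\pi$.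

Let $Z=V(\alpha,d,t)$. Take $f=\pi$ and $x=(\alpha',0)\in X_\alpha$. As $\alpha'\notin W$, we have $x\notin\mathrm{dom}\,\pi$ and $f(x)=\mathrm{dft}_{\alpha'}=\emptyset$. Let $g\in F_{\alpha'}=F_{\alpha'}\setminus f(x)$ be the empty function, and let
$$w=(2,(x,2,g)),$$
which selects the conjunct $I(K,\alpha,f)$ of $t^f$ and its index $(x,2,g)$. For every $v=b$ the subterm $t^f_{w,b}=R_x(K,b)\wedge I(b,\alpha',g)$ has rank exactly $\alpha'$. So each $\mathrm{Wit}(t^f,w,s)$ has rank $\alpha'$, and all $x_s$ have sort $\alpha'\notin W$. At the coordinates with sorts in $W$ nothing has been changed. Hence the $W$-pattern of $(\alpha,d,t,f,w)$ is given by $f=\pi$, and this element has infinitely many copies. $\square$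

*Proof of Proposition 2.* For element descriptors, with possibly different underlying indices $e$, let $a\approx a'$ iff they have the same sort $\beta$ and, if $\beta\in W$, the same code, and, if $\beta\notin W$, the same $W$-pattern.

**Step 1: bijections between sets.** Consider two set descriptors of the same sort $\alpha$, with the same code if $\alpha\in W$. We find an $\approx$-preserving bijection between their elements. If $\alpha\in W$, exactly the codes in $F_\alpha$ outside the common code of the sets occur, each infinitely often because of the copies. If $\alpha\notin W$, then by Lemma 6 exactly the patterns with finitely many non-default values occur on both sides, each infinitely often. In both cases every class occurs on the two sides with the same multiplicity, $0$ or countably infinite.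

**Step 2: going down.** If $a\approx a'$ have sort $\beta$ and $x\in X_\beta$, then $a[x]$ and $a'[x]$ have the same sort and, if this sort is in $W$, the same code. For $\beta\in W$ this holds because the codes of $a$ and $a'$ agree at $x$; for $\beta\notin W$, because their $W$-patterns do. So Step 1 applies to $a[x],a'[x]$.

**Step 3: assembling the isomorphism.** For each $e$, the sets $V(\lambda,[e],\top)$ and $M(\lambda,\emptyset)$ have the same sort $\lambda\notin W$. Starting with an $\approx$-preserving bijection between them, we choose $\approx$-preserving bijections level by level, by Steps 1 and 2. Since each node has finite depth, their union is an isomorphism $\mathcal A\cong\mathcal B$. $\square$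

## 11. Replacing infinitely many relations by lengths of paths

We pass to the finite language $\mathcal L_0=\{T,\mathrm{Nd},\mathrm{Rt}\}$ by coding a label $n$ as a path with $n$ intermediate points. For $\mathcal M\in\{\mathcal A,\mathcal B\}$ let $\mathcal M^{\mathrm{fin}}$ be the following $\mathcal L_0$-structure. Its elements are the nodes of $\mathcal M$ (exactly these satisfy $\mathrm{Nd}$) and the following new points.

* If $b$ is a node with predecessor $a$ and incoming label $n$: *path points* $(b,1),\dots,(b,n)$ with $a\,T\,(b,1)\,T\cdots T\,(b,n)\,T\,b$ (just $a\,T\,b$ if $n=0$).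
* If $b\in U_e$: points $(b,0),\dots,(b,e)$ with $(b,0)\,T\,(b,1)\,T\cdots T\,(b,e)\,T\,b$, and $\mathrm{Rt}(b,0)$. There are no other $\mathrm{Rt}$ points.
* For every node $a$ and $j\in\omega$ a *ray*: points $(a,j,i)$, $i\ge1$, with $a\,T\,(a,j,1)$ and $(a,j,i)\,T\,(a,j,i+1)$ for $i\ge1$.

A finite part of a ray looks like a finite part of a long path. So, near a node, one cannot see whether some successor set with a large label is empty. This is used in Section 12.

These structures are computable, uniformly in $L$. An isomorphism $\mathcal A\cong\mathcal B$ induces an isomorphism of the coded structures. So Proposition 2 gives: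
$$\text{if $L$ is not well-ordered, then }\mathcal A^{\mathrm{fin}}\cong\mathcal B^{\mathrm{fin}}. \tag{5}$$

**Claim (6).** *If $L$ is well-ordered, then $\mathcal A^{\mathrm{fin}}$ has no 1-decidable presentation.*

*Proof.* Each element of $\mathcal A^{\mathrm{fin}}$ has at most one $T$-predecessor, so the way up from a node is unique. Going up from a node $b$ that is not a root, one meets as many path points as its incoming label says, and then its predecessor; going up from a root in $U_e$, one meets $e+1$ points, the last one in $\mathrm{Rt}$, and nothing more. Hence for nodes $a,b$: $R_n(a,b)$ holds in $\mathcal A$ iff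
$$\exists z_1\dots z_n\Big(a\,T\,z_1\,T\cdots T\,z_n\,T\,b\ \wedge\ \bigwedge_i\neg\mathrm{Nd}(z_i)\Big), \tag{7}$$
and $U_k(a)$ holds iff
$$\exists z_0\dots z_k\Big(\mathrm{Rt}(z_0)\wedge z_0\,T\cdots T\,z_k\,T\,a\ \wedge\ \bigwedge_i\neg\mathrm{Nd}(z_i)\Big). \tag{8}$$

Let $\mathcal D_0\cong\mathcal A^{\mathrm{fin}}$ be 1-decidable. The set $\mathrm{Nd}^{\mathcal D_0}$ is infinite and computable; identify it computably with $\omega$ and define $R_n,U_k$ on it by (7) and (8). The resulting $\mathcal L$-structure $\mathcal D$ is isomorphic to $\mathcal A$. The relations $R_n(a,b)$, $U_k(a)$, $\exists b\,R_n(a,b)$, $\exists a\,U_k(a)$ of $\mathcal D$ are given uniformly by $\Sigma_1$ formulas over $\mathcal D_0$ (with $\mathrm{Nd}(b)$, $\mathrm{Nd}(a)$ added under the quantifier in the last two). So they are uniformly computable, and some $\varphi_e$ answers all of them. Then $\mathcal D$ is the structure of this good $e$, contradicting Proposition 1. $\square$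

What remains is the following.

**Proposition 3.** $\mathcal B^{\mathrm{fin}}$ is decidable, uniformly in $L$.

Here $L$ is only a computable order; nothing is known about its well-foundedness. The proof shows that a formula sees only a bounded neighborhood, and that a bounded neighborhood in $\mathcal B^{\mathrm{fin}}$ sees only finitely many labels.

## 12. Types of bounded depth in $\mathcal B^{\mathrm{fin}}$

Write $\mathcal M=\mathcal B^{\mathrm{fin}}$. If $T(z,z')$, call $z'$ a *child* of $z$. $\mathcal M$ is a forest. Each component has a top element, its $\mathrm{Rt}$ point, and each element has finite depth below it. *Ancestors* and *descendants* of $z$ include $z$. From an element, which records its path, we can compute its ancestors and whether it is a node, path point, ray point or $\mathrm{Rt}$ point. Let $D_\sigma(z)$ be the induced substructure of the descendants of $z$ at depth $\le\sigma$ below $z$.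

**Fact (9).** *An element outside $\mathrm{Nd}$ has exactly one child. If $z\in\mathrm{Nd}$ and $z'$ is a child of $z$, then infinitely many children of $z$ have their trees of descendants isomorphic to that of $z'$. Every component of $\mathcal M$ is isomorphic to infinitely many components.*

Indeed, the part of $\mathcal B$ below a node depends only on the descriptor of the node, each element of a set $M(\alpha,G)$ comes in infinitely many copies, and each node has infinitely many rays.

**Definition (types).** $\mathrm{tp}_0(z)=(\mathrm{Nd}(z)?,\mathrm{Rt}(z)?)$, with entries "yes" and "no", and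
$$\mathrm{tp}_{\sigma+1}(z)=(\mathrm{Nd}(z)?,\mathrm{Rt}(z)?,\{\mathrm{tp}_\sigma(z'):z'\text{ a child of }z\}).$$
For each $\sigma$ there are finitely many possible values. For a value $\tau$ of $\mathrm{tp}_{\sigma+1}$ let $\mathrm{ch}(\tau)$ be its third component.

*Example.* A ray point has $\mathrm{tp}_1=(\text{no},\text{no},\{(\text{no},\text{no})\})$. As $\langle0,0\rangle=0$, an $R_{(0,0)}$-successor of a node is a child of it, and all children that are not nodes and not $\mathrm{Rt}$ have $\mathrm{tp}_0=(\text{no},\text{no})$. So a node $(\beta,f)$ with $\beta>0$ has $\mathrm{tp}_1=(\text{yes},\text{no},\{(\text{no},\text{no}),(\text{yes},\text{no})\})$ if $f(0,0)=\emptyset$, and $(\text{yes},\text{no},\{(\text{no},\text{no})\})$ if $f(0,0)$ is the default $\{\varepsilon\}$.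

By (9), for $z\in\mathrm{Nd}$ each value of $\mathrm{tp}_\sigma$ is taken by $0$ or by infinitely many children of $z$. That is why types determine bounded trees. The lemma also keeps track of a chosen chain.

**Lemma 7.** Let $z_0,\dots,z_k$ and $z_0',\dots,z_k'$ be such that $z_{j+1}$ is a child of $z_j$ and $z'_{j+1}$ a child of $z'_j$. Let $k\le\sigma$ and $\mathrm{tp}_{\sigma-j}(z_j)=\mathrm{tp}_{\sigma-j}(z'_j)$ for $j\le k$. Then there is an isomorphism $D_\sigma(z_0)\cong D_\sigma(z'_0)$ taking $z_j$ to $z_j'$ for all $j\le k$.

*Proof.* Induction on $\sigma$; for $\sigma=0$ both sides are single points with the same predicates. For $\sigma+1$: the children of $z_0$ and of $z_0'$ have the same $\mathrm{tp}_\sigma$-values. If $z_0,z_0'\in\mathrm{Nd}$, all multiplicities are infinite; otherwise there is exactly one child on each side. So there is a $\mathrm{tp}_\sigma$-preserving bijection between the children. If $k\ge1$, it can be chosen with $z_1\mapsto z_1'$, since $\mathrm{tp}_\sigma(z_1)=\mathrm{tp}_\sigma(z_1')$. By the induction hypothesis there are isomorphisms $D_\sigma(y)\cong D_\sigma(y')$ for corresponding children $y,y'$, and for $y=z_1$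 one that takes $z_j$ to $z'_j$ for all $j\ge1$. Their union with $z_0\mapsto z'_0$ is as required. $\square$

**Lemma 8.** Uniformly in $L$: $\mathrm{tp}_\sigma(z)$ is computable from $z,\sigma$, and the finite set $\mathcal R_\sigma=\{\mathrm{tp}_\sigma(z):z\in\mathcal M\}$ is computable from $\sigma$.

*Proof.* **Step 1: points that are not nodes.** This step reduces their types to types of nodes. Let $\mathrm{bl}_0=(\text{no},\text{no})$ and $\mathrm{bl}_{\sigma+1}=(\text{no},\text{no},\{\mathrm{bl}_\sigma\})$; these are the types of ray points. Let $\mathrm{pre}^0(\tau)=\tau$ and $\mathrm{pre}^{j+1}(\tau)=(\text{no},\text{no},\{\mathrm{pre}^j(\tau)\})$. A path point (not $\mathrm{Rt}$) at distance $j\ge1$ above the next node $b$ on its path has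
$$\mathrm{tp}_\sigma=\begin{cases}\mathrm{pre}^j(\mathrm{tp}_{\sigma-j}(b))&\text{if }j\le\sigma,\\ \mathrm{bl}_\sigma&\text{if }j>\sigma,\end{cases}$$
because its only child is at distance $j-1$ above $b$. For an $\mathrm{Rt}$ point one only has to change the outermost $\mathrm{Rt}$-entry to "yes".

**Step 2: nodes.** This step shows that a type of bounded depth depends on finitely many coordinates of sort $0$ and on finitely many comparisons in $L$. Let $Y_\sigma=\{x\in X_\lambda:\langle x\rangle<\sigma\}$, a finite set computable from $\sigma$. For $f\in F_\beta$ let
$$\Sigma_\sigma(f)=\{x\in Y_\sigma\cap X_\beta:x\text{ of sort }0,\ f(x)=\emptyset\}.$$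
We show by induction on $\sigma$ that $\mathrm{tp}_\sigma$ of a node with descriptor $(\beta,f)$ depends only on $\sigma$, $Y_\sigma\cap X_\beta$ and $\Sigma_\sigma(f)$, and is computable from them.

For $\sigma=0$ it is $(\text{yes},\text{no})$. Suppose the claim holds up to $\sigma$ and consider $\sigma+1$. The first points of rays contribute $\mathrm{bl}_\sigma$ to the third component. For $x\in X_\beta$ with $\langle x\rangle=n$ and sort $\gamma$, and an element $b$ of $M(\gamma,f(x))$, the child in the direction of $b$ is at distance $n$ above $b$. By Step 1 it contributes $\mathrm{pre}^n(\mathrm{tp}_{\sigma-n}(b))$ if $n\le\sigma$, that is, if $x\in Y_{\sigma+1}$; otherwise it contributes $\mathrm{bl}_\sigma$, which is there already. So the third component is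
$$\{\mathrm{bl}_\sigma\}\cup\{\mathrm{pre}^n(\tau):x\in Y_{\sigma+1}\cap X_\beta,\ n=\langle x\rangle,\ \tau\in Q_x\},\qquad Q_x=\{\mathrm{tp}_{\sigma-n}(b):b\text{ an element of }M(\gamma,f(x))\}.$$

Let $\gamma=0$. Then $Q_x=\emptyset$ if $x\notin\Sigma_{\sigma+1}(f)$. Otherwise $Q_x$ consists of the $\mathrm{tp}_{\sigma-n}$ of a node $(0,\varepsilon)$, known by the induction hypothesis.

Let $\gamma>0$. Every set $P$ of sort-$0$ members of $Y_{\sigma-n}\cap X_\gamma$ equals $\Sigma_{\sigma-n}(g)$ for infinitely many $g\in F_\gamma$: put $g=\emptyset$ on $P$ and at one further coordinate $(0,i)$ with $\langle0,i\rangle\ge\sigma-n$. As $f(x)$ is finite, every such $P$ equals $\Sigma_{\sigma-n}(g)$ for some $g\in F_\gamma\setminus f(x)$. So, by the induction hypothesis, $Q_x$ is the set of all types computed from $\sigma-n$, $Y_{\sigma-n}\cap X_\gamma$ and such sets $P$. In particular, $Q_x$ does not depend on $f(x)$. Finally, $Y_{\sigma-n}\cap X_\gamma$ consists of those $y\in Y_{\sigma+1}\cap X_\beta$ that have $\langle y\rangle<\sigma-n$ and sort below $\gamma$. This completes the induction. With Step 1, $\mathrm{tp}_\sigma(z)$ is computable for all $z$.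

**Step 3: types of nodes that are realized.** Let $\Theta_\sigma(\beta)$ be the set of $\mathrm{tp}_\sigma$-values of nodes with descriptors $(\beta,f)$, $f\in F_\beta$. It is obtained from $Y_\sigma\cap X_\beta$ and all sets $P$ of its sort-$0$ members. (For $\beta>0$ every $P$ is some $\Sigma_\sigma(f)$; for $\beta=0$, $X_0=\emptyset$ and only $P=\emptyset$ exists.) So $\Theta_\sigma(\beta)$ is computable and depends only on $\sigma$ and $Y_\sigma\cap X_\beta$. For $\beta\in L$, the set $Y_\sigma\cap X_\beta$ takes exactly the values obtained for $\beta=\lambda$ and for $\beta$ one of the finitely many sorts occurring in $Y_\sigma$: given $\beta$, take the least sort $\gamma\ge\beta$ occurring in $Y_\sigma$, or $\lambda$ if there is none; then $Y_\sigma\cap X_\beta=Y_\sigma\cap X_\gamma$. So $\Theta_\sigma=\bigcup_{\beta\in L}\Theta_\sigma(\beta)$ is computable.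

**Step 4: all realized types.** To list the types of path points, we need to know how long the paths to a given descriptor can be. Each descriptor $(\beta,g)$ occurs at nodes with arbitrarily large incoming labels. For $\beta=\lambda$ take roots in $U_e$ with $e$ large. For $\beta<\lambda$ take the $R_x$-successors of a root $(\lambda,f)$ with $x=(\beta,i)$, $i$ arbitrarily large and $f(x)=\emptyset$; they realize all of $F_\beta$. Hence $\mathcal R_\sigma$ consists of

* $\Theta_\sigma$ (nodes);
* $\mathrm{bl}_\sigma$ and $\mathrm{pre}^j(\tau)$, $1\le j\le\sigma$, $\tau\in\Theta_{\sigma-j}$ (points neither in $\mathrm{Nd}$ nor in $\mathrm{Rt}$);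
* with the outermost $\mathrm{Rt}$-entry changed to "yes": $\mathrm{bl}_\sigma$ and $\mathrm{pre}^j(\tau)$, $1\le j\le\sigma$, $\tau\in\Theta_{\sigma-j}(\lambda)$ ($\mathrm{Rt}$ points, with $j=e+1$ for a root in $U_e$).

This set is computable from $\sigma$. $\square$

## 13. Local isomorphism and finite test sets

Let $\mathrm{dist}$ be the distance in the undirected graph of $T$ on $\mathcal M$. Let $B_\rho(\bar a)$ be the induced substructure on the elements at distance $\le\rho$ from some entry of $\bar a$. Let $\rho_0=0$ and $\rho_{r+1}=3\rho_r+1$. Write $\bar a\sim_r\bar b$ if there is an isomorphism $B_{\rho_r}(\bar a)\to B_{\rho_r}(\bar b)$ with $\bar a\mapsto\bar b$.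

The first lemma says that formulas of quantifier rank $r$ see only the $\rho_r$-neighborhood.

**Lemma 9.** If $\bar a\sim_r\bar b$, then $\bar a,\bar b$ satisfy the same formulas of quantifier rank $\le r$.

*Proof.* For $r=0$ this is clear: the map $\bar a\mapsto\bar b$ is an isomorphism of the induced substructures on the entries. As $\sim_r$ is symmetric, it suffices for the induction to show: if $\bar a\sim_{r+1}\bar b$ via $\theta$, then for each $c$ there is $d$ with $\bar ac\sim_r\bar bd$. Let $\rho=\rho_r$, so $\theta:B_{3\rho+1}(\bar a)\to B_{3\rho+1}(\bar b)$.

*Case 1: $\mathrm{dist}(c,a_i)\le2\rho+1$ for some $i$.* Let $d=\theta(c)$. All paths of length $\le\rho$ starting at $c$ or at an entry of $\bar a$, and a shortest path from $a_i$ to $c$, lie in $B_{3\rho+1}(\bar a)$. So $\theta$ maps them to paths of the same length. In particular $\mathrm{dist}(d,b_i)\le2\rho+1$, and $\theta$ maps $B_\rho(\bar ac)$ into $B_\rho(\bar bd)$. The same holds for $\theta^{-1}$. Hence $\theta$ restricts to an isomorphism $B_\rho(\bar ac)\to B_\rho(\bar bd)$.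

*Case 2: $c$ is at distance $>2\rho+1$ from all $a_i$.* By (9) choose an isomorphism $\eta$ from the component of $c$ onto a component containing no $b_i$, and let $d=\eta(c)$. There are no common points and no edges between $B_\rho(c)$ and $B_\rho(\bar a)$, as these would give a distance of at most $2\rho+1$. There are none between $B_\rho(d)$ and $B_\rho(\bar b)$, as they lie in different components. By the argument of Case 1, $\theta$ restricts to an isomorphism $B_\rho(\bar a)\cong B_\rho(\bar b)$. The union of this restriction and of $\eta$ on $B_\rho(c)$ shows $\bar ac\sim_r\bar bd$. $\square$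

The second lemma makes the search for witnesses finite.

**Lemma 10.** From $\bar a$ and $r$ one can compute, uniformly in $L$, a finite set $\mathrm{Test}(\bar a,r)\subseteq\mathcal M$ such that for every $c\in\mathcal M$ there is $d\in\mathrm{Test}(\bar a,r)$ with $\bar ac\sim_r\bar ad$.

*Proof.* Let $\rho=\rho_r$. The set is the union of a far part and a near part.

**Step 1: the far part.** It serves the elements $c$ at distance $>2\rho+1$ from all entries of $\bar a$. List all sequences $(\tau_0,\dots,\tau_h)$ with $h\le\rho$, $\tau_0\in\mathcal R_{2\rho}$, $\tau_{j+1}\in\mathrm{ch}(\tau_j)$ for $j<h$, and such that $h=\rho$ or $\tau_0$ says "$\mathrm{Rt}$". Here $\tau_j$ is a $\mathrm{tp}_{2\rho-j}$-value. By Lemma 8 the list is finite and computable. For each sequence search for a chain $u_0',\dots,u_h'$ ($u'_{j+1}$ a child of $u_j'$) with $\mathrm{tp}_{2\rho-j}(u'_j)=\tau_j$, in a component containing no entry of $\bar a$. It exists: by (9), $\tau_0$ is realized in infinitely many components, and then the further $u_j'$ exist by the definition of types. Put $u'_h$ into $\mathrm{Test}(\bar a,r)$.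

Now let $c$ be at distance $>2\rho+1$ from all entries of $\bar a$. Let $h$ be the minimum of $\rho$ and the depth of $c$, and let $u_0,\dots,u_h=c$ be the chain of the last $h+1$ ancestors of $c$. If $h<\rho$, then $u_0$ is an $\mathrm{Rt}$ point. So the sequence $(\mathrm{tp}_{2\rho-j}(u_j))_{j\le h}$ is in the list. Let $u'_0,\dots,u_h'=d$ be the chain chosen for it. By Lemma 7, with $\sigma=2\rho$, there is an isomorphism $D_{2\rho}(u_0)\cong D_{2\rho}(u'_0)$ with $c\mapsto d$. Since $u_0$ is at distance $\rho$ above $c$ or is a top element, a path of length $\le\rho$ from $c$, going up and then down, stays below $u_0$ and reaches depth at most $2\rho$ below it. So $B_\rho(c)\subseteq D_{2\rho}(u_0)$, and shortest paths between points of $D_{2\rho}(u_0)$ stay inside it. The same holds for $d$ and $u_0'$, because $u_0'$ is a top element if $h<\rho$. So $B_\rho(c)\cong B_\rho(d)$ with $c\mapsto d$. Neither ball meets $B_\rho(\bar a)$ or is joined to it by an edge: for $c$ by distance, for $d$ because it lies in another component. With the identity on $B_\rho(\bar a)$ we get $\bar ac\sim_r\bar ad$.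

**Step 2: the near part, construction.** Let $\mathrm{Anc}$ be the finite set of all ancestors of entries of $\bar a$, and let $s=3\rho+1$. Put all elements of $\mathrm{Anc}$ into $\mathrm{Test}(\bar a,r)$. Further, for $v\in\mathrm{Anc}$ and $1\le k\le2\rho+1$ list all sequences $(\tau_1,\dots,\tau_k)$ with
$$\tau_1\in\{\mathrm{tp}_{s-1}(v'):v'\text{ a child of }v,\ v'\notin\mathrm{Anc}\}$$
and $\tau_{j+1}\in\mathrm{ch}(\tau_j)$ for $1\le j<k$. Here $\tau_j$ is a $\mathrm{tp}_{s-j}$-value, and $s-k\ge\rho\ge0$. The set of possible $\tau_1$ is computable: if $v\in\mathrm{Nd}$, it is $\mathrm{ch}(\mathrm{tp}_s(v))$, since each type of a child is taken by infinitely many children and $\mathrm{Anc}$ is finite; if $v\notin\mathrm{Nd}$, there is just one child to check. For each sequence search for a chain $v,v_1',\dots,v'_k$, each a child of the one before, with $v_1'\notin\mathrm{Anc}$ and $\mathrm{tp}_{s-j}(v_j')=\tau_j$. It exists, by the choice of $\tau_1$ and the definition of types. Put $v'_k$ into $\mathrm{Test}(\bar a,r)$.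

**Step 3: the near part, verification.** For $c\in\mathrm{Anc}$ take $d=c$. Let $c\notin\mathrm{Anc}$ with $\mathrm{dist}(c,a_i)\le2\rho+1$ for some $i$. The shortest path from $c$ to $a_i$ goes up from $c$ to a common ancestor, which lies in $\mathrm{Anc}$. So, if $v$ is the lowest ancestor of $c$ in $\mathrm{Anc}$ and $v,v_1,\dots,v_k=c$ is the chain from $v$ to $c$, then $1\le k\le2\rho+1$ and $v_1\notin\mathrm{Anc}$. Let $v,v'_1,\dots,v'_k=d$ be the chain chosen for $(\mathrm{tp}_{s-j}(v_j))_{1\le j\le k}$. By Lemma 7, with $\sigma=s-1=3\rho$ and chains starting at $v_1$ and $v_1'$ (their length $k-1\le2\rho$ is allowed), there is an isomorphism $\eta:D_{s-1}(v_1)\cong D_{s-1}(v_1')$ with $v_j\mapsto v'_j$.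

Let $\mathcal M'$ be $\mathcal M$ without the descendants of $v_1$ or $v_1'$ that are not in $D_{s-1}(v_1)\cup D_{s-1}(v_1')$. Let $\theta:\mathcal M'\to\mathcal M'$ be $\eta$ on $D_{s-1}(v_1)$, $\eta^{-1}$ on $D_{s-1}(v'_1)$ if $v_1'\neq v_1$, and the identity elsewhere. As $v_1$ and $v_1'$ are children of the same $v$, $\theta$ is an automorphism of $\mathcal M'$. Since $\mathcal M'$ is closed under ancestors, distances in $\mathcal M'$ agree with those in $\mathcal M$, and $\theta$ preserves them. No entry of $\bar a$ is a descendant of $v_1$ or $v_1'$, because $v_1,v_1'\notin\mathrm{Anc}$. So $\theta$ fixes $\bar a$, and $\theta(c)=d$.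

It remains to see that the balls lie in $\mathcal M'$. A point of $B_\rho(\bar ac)$ or $B_\rho(\bar ad)$ that is a descendant of $v_1$ or $v_1'$ has depth at most $k-1+\rho\le3\rho=s-1$ below it: from $c$ or $d$ one starts at depth $k-1$ below $v_1$ or $v_1'$ and moves at most $\rho$ steps; to get below the other one of $v_1,v_1'$, or to get there from an entry of $\bar a$, one has to pass through $v$, and the depth reached is less than $\rho$. Hence $\theta$ maps $B_\rho(\bar ac)$ isomorphically onto $B_\rho(\bar ad)$, and $\bar ac\sim_r\bar ad$.

Every $c$ is in $\mathrm{Anc}$, or near, or far, so the lemma is proved. $\square$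

*Proof of Proposition 3.* Quantifier-free formulas are decidable. If $\psi(\bar x,y)$ has quantifier rank $\le r$, then by Lemmas 9 and 10, $\exists y\,\psi(\bar a,y)$ holds iff $\psi(\bar a,d)$ holds for some $d\in\mathrm{Test}(\bar a,r)$. So recursion on formulas built with $\neg,\wedge,\exists$ gives a decision procedure, uniform in $L$. $\square$

## 14. Proof of Theorem A, and the index sets in between

*Proof of Theorem A.* Apply the construction to $L=L_m$ from Section 4, and let $\mathcal A^{\mathrm{fin}}_m$, $\mathcal B^{\mathrm{fin}}_m$ be the resulting structures. They are uniformly computable, and the $\mathcal B^{\mathrm{fin}}_m$ are uniformly decidable by Proposition 3. If $m\in S$, then $L_m$ is not well-ordered, and $\mathcal A^{\mathrm{fin}}_m\cong\mathcal B^{\mathrm{fin}}_m$ by (5). If $m\notin S$, then $L_m$ is well-ordered, and $\mathcal A^{\mathrm{fin}}_m$ has no 1-decidable presentation by Claim (6). $\square$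

Hence $(\Sigma^1_1,\Pi^1_1)\le_1(I_{d\text{-pres}},\overline{I_{1\text{-pres}}})$ is true.

**Corollary.** (1) $(\Sigma^1_1,\Pi^1_1)\le_1(I_{d\text{-pres}},\overline{I_{k\text{-pres}}})$ for every $k\ge1$. (2) Every set $I$ with $I_{d\text{-pres}}\subseteq I\subseteq I_{1\text{-pres}}$ is $\Sigma^1_1$-hard. In particular no such $I$ is $\Pi^1_1$, and each $I_{k\text{-pres}}$ ($k\ge1$) is $\Sigma^1_1$-complete.

*Proof.* (1) $I_{k\text{-pres}}\subseteq I_{1\text{-pres}}$, so a structure without a 1-decidable presentation has no $k$-decidable one.

(2) Let $S$ be $\Sigma^1_1$, with $f$ as above. If $m\in S$, then $f(m)\in I_{d\text{-pres}}\subseteq I$. If $m\notin S$, then $f(m)\notin I_{1\text{-pres}}$, so $f(m)\notin I$. Thus $f$ reduces $S$ to $I$. If $I$ were $\Pi^1_1$, then every $\Sigma^1_1$ set would be $\Pi^1_1$, which is false. Finally, $I_{d\text{-pres}}\subseteq I_{k\text{-pres}}\subseteq I_{1\text{-pres}}$, and $I_{k\text{-pres}}$ is $\Sigma^1_1$ by its definition: there exist an isomorphism onto a computable structure and an algorithm that decides the $\Sigma_k$ formulas of that structure, and the correctness of both is an arithmetical condition.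 $\square$
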